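# Biased polynomials over $\mathbb F_p$ are quadratic in polynomials of lower degree

## 1. Functions into $\mathbb Z/p^{h+1}$, their weights and their digits

Fix a prime $p$ and put $\mathbb F=\mathbb F_p$, $\mathbb T=\mathbb R/\mathbb Z$, $e(x)=e^{2\pi i x}$, $\omega=e(1/p)$. The $p$-adic valuation is $v$; it is also defined on nonzero elements of $\mathbb Z/p^{h+1}$. For $x\in\mathbb F$ let $|x|\in\{0,\dots,p-1\}$ be its lift. A *classical polynomial* is a polynomial $\mathbb F^n\to\mathbb F$.

The proof turns on functions $z:\mathbb F^n\to\mathbb Z/p^{h+1}$ whose base-$p$ digits are classical polynomials with degrees at most $m,\,mp,\,mp^2,\dots$ for some $m$. Here is the model, for $p=2$: let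
$$z(x)=|x_1|+\dots+|x_n| \bmod 2^{h+1}.$$
By Lucas' theorem the $a$-th binary digit of an integer $w\ge0$ is $\binom{w}{2^a}\bmod 2$. For $w=\sum|x_i|$ the number $\binom{w}{2^a}$ counts the $2^a$-element subsets of the support of $x$, so the $a$-th digit of $z$ is the elementary symmetric polynomial $e_{2^a}(x)$ over $\mathbb F_2$, of degree $2^a$. Here $m=1$.

To say which functions $z$ we allow, we need polynomials with values in $\mathbb T$. For $P:\mathbb F^n\to\mathbb T$ put $D_yP(x)=P(x+y)-P(x)$.

**Definition (non-classical polynomials).** For $D\ge0$, $\mathrm{Poly}_{\le D}$ is the group of $P:\mathbb F^n\to\mathbb T$ with $D_{y_1}\cdots D_{y_{D+1}}P\equiv0$ for all $y_1,\dots,y_{D+1}$.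

So $\mathrm{Poly}_{\le0}$ is the group of constants. Example: $p=2$, $n=1$, $P(x)=|x|/4$. Then $D_1P$ takes the values $\frac14,-\frac14$ at $x=0,1$, $D_1D_1P$ is the constant $\frac12$, and the third derivative is $0$. So $P\in\mathrm{Poly}_{\le2}$, although $P$ depends on one bit.

**Fact B** (Tao–Ziegler, *The inverse conjecture for the Gowers norm over finite fields in low characteristic*, Ann. Comb. 16 (2012), Lemma 1.7). $P\in\mathrm{Poly}_{\le D}$ if and only if
$$P(x)=\alpha+\sum_{\beta,t} c_{\beta,t}\,\frac{|x_1|^{\beta_1}\cdots|x_n|^{\beta_n}}{p^{t+1}}\bmod 1, \tag{1}$$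
the sum being over $0\le\beta_i<p$, $t\ge0$, $0<|\beta|\le D-t(p-1)$, with $c_{\beta,t}\in\{0,\dots,p-1\}$ and $\alpha\in\mathbb T$, all unique.

In words: each further power of $p$ in the denominator costs $p-1$ in the degree. Three consequences, for later use.

* (P0) If $f$ is classical of degree $\le D$, then $f/p:=|f|/p\bmod 1$ lies in $\mathrm{Poly}_{\le D}$, because each derivative lowers the degree of $f$. Conversely, if $P\in\mathrm{Poly}_{\le D}$ takes values in $\frac1p\mathbb Z/\mathbb Z$, then $P=f/p$ with $f$ classical of degree $\le D$. Indeed $\alpha=P(0)\in\frac1p\mathbb Z/\mathbb Z$, and $0=p(P-\alpha)=\sum_{t\ge1}c_{\beta,t}|x|^\beta/p^{t}$, so by uniqueness $c_{\beta,t}=0$ for $t\ge1$.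
* (P1) $p^v\,\mathrm{Poly}_{\le D}\subset\mathrm{Poly}_{\le D-v(p-1)}$ if $v\ge 0$ is an integer with $D-v(p-1)\ge0$. Multiplying a term of (1) by $p^v$ gives $0$ if $t<v$; otherwise it replaces $t$ by $t-v$, and $|\beta|\le (D-v(p-1))-(t-v)(p-1)$.
* (P2) For $D\ge1$, each $P\in\mathrm{Poly}_{\le D}$ takes values in a coset of $p^{-(h+1)}\mathbb Z/\mathbb Z$, where $h=\lfloor(D-1)/(p-1)\rfloor$. In (1) we need $1\le D-t(p-1)$, so $t\le h$.

**Definition (variables).** For $m\ge1$, $h\ge0$, a *variable of type $(m,h)$* is a function $z:\mathbb F^n\to\mathbb Z/p^{h+1}$ with $Q:=z/p^{h+1}\in\mathrm{Poly}_{\le d}$, where $d:=m+h(p-1)$. We call $m$ its *weight*, $h$ its *depth* and $d$ its *degree*. Note $h+1\le d$.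

Examples. By (P0) a variable of type $(m,0)$ is a classical polynomial of degree $\le m$. By (1), $\sum_i|x_i|\bmod p^{h+1}$ is a variable of type $(1,h)$. Reducing a variable modulo a smaller power of $p$ is controlled by (P1):
$$\frac{z\bmod p^{t+1}}{p^{t+1}}=p^{h-t}Q\in\mathrm{Poly}_{\le m+t(p-1)}\qquad(0\le t\le h). \tag{2}$$
By (P2), after subtracting a constant every element of $\mathrm{Poly}_{\le D}$, $D\ge1$, is $Q$ for some variable of degree $D$: take $h=\lfloor(D-1)/(p-1)\rfloor$ and $m=D-h(p-1)\ge1$.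

We shall see in Section 11 that the $a$-th digit of a variable of type $(m,h)$, $0\le a\le h$, is a classical polynomial of degree at most $mp^a$, as in the model.

## 2. Biased polynomials and the shape $R+\sum G_iH_i$

The bias of $f:\mathbb F^n\to\mathbb F$ is $\mathrm{bias}(f)=|\mathbb E_x\,\omega^{f(x)}|$. A result of Green–Tao for $d<|\mathbb F|$ and of Kaufman–Lovett in general says that a degree $d$ polynomial of bias $\delta>0$ can be written as $\Gamma(P_1,\dots,P_c)$, with $\deg P_i\le d-1$ and with $c$ bounded in terms of $\delta,d,\mathbb F$ and not of $n$. It says nothing about $\Gamma$. The question, from Pooya Hatami, "On the Structure of Quintic Polynomials", arXiv:1510.05334 (2015), is whether over a prime field $\Gamma$ can be taken to be a polynomial of degree $O_d(1)$: a bound depending only on $d$, not on $n$, $q=p$ or the bias. The number of $P_i$ may still depend on the bias, on $\mathbb F$ and on $d$. The answer is yes, with $\deg\Gamma\le2$ when $d\ge2$.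

**Theorem 1.** For every prime $p$, $d\ge2$, $\delta>0$ there is $N=N(p,d,\delta)$ such that every polynomial $f:\mathbb F_p^n\to\mathbb F_p$ of degree $d$ with $\mathrm{bias}(f)\ge\delta$ can be written as
$$f=R+\sum_{i=1}^NG_iH_i,\qquad\deg R\le d-1,\quad\deg G_i\le a_i,\ \deg H_i\le d-a_i,\quad 1\le a_i\le d/2,$$
with $a_i$ integers.

So $f=\Gamma(R,G_1,H_1,\dots,G_N,H_N)$ with $\Gamma=Y_0+\sum X_iY_i$ of degree $2$, and all inner polynomials have degree $\le d-1$.

**Theorem 2.** For $f$ of degree $d\ge2$ over $\mathbb F_p$ consider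

* (i)$_\delta$: there is $P$ with $\deg P\le d-1$ and $\mathrm{bias}(f-P)\ge\delta$;
* (ii)$_C$: $f=\Gamma(P_1,\dots,P_C)$ with $\deg P_i\le d-1$ and $\Gamma$ arbitrary;
* (iii)$_N$: $f$ has the form in Theorem 1 with $N$ products.

Then (i)$_\delta\Rightarrow$(iii)$_{N(p,d,\delta)}$, (iii)$_N\Rightarrow$(ii)$_{2N+1}$, and (ii)$_C\Rightarrow$(i)$_{p^{-C/2}}$.

**Degrees 0 and 1.** If $d=0$, $f$ is constant and $\Gamma$ can be taken constant. If $d=1$, a nonconstant affine function has bias $0$, so there is nothing to prove.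

**Degree 2 is optimal for $\Gamma$.** If $\deg\Gamma\le1$ and $\deg P_i\le d-1$, then $\deg\Gamma(P_1,\dots,P_C)\le d-1$. But $x_1\cdots x_d$ has degree $d$, and averaging over $x_d$ first shows that its bias is $\Pr[x_1\cdots x_{d-1}=0]>0$.

**Quadratic $f$, by hand.** Let $d=2$ and $B(x,h)=f(x+h)-f(x)-f(h)+f(0)$. Third derivatives of $f$ vanish, so $B$ is biadditive, hence bilinear over the prime field. Let $V=\{h:B(\cdot,h)=0\}$, of codimension $r$. Then
$$\mathrm{bias}(f)^2=\mathbb E_{x,h}\,\omega^{f(x+h)-f(x)}=\mathbb E_h\,\omega^{f(h)-f(0)}\,\mathbb E_x\,\omega^{B(x,h)}\le\Pr[h\in V]=p^{-r},$$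
since the inner average is $1$ for $h\in V$ and $0$ otherwise. So $r\le2\log_p(1/\delta)$. Choose a complement of $V$ and write $x=u+w$ with $w\in V$; the coordinates of $u$ are linear forms $\ell_1,\dots,\ell_r$ in $x$. Since $B(u,w)=0$, $f(x)=f(u)+f(w)-f(0)$. On $V$ the function $f-f(0)$ is additive, so $f(w)$ is affine in $x$; and $f(u)$ is $\sum_{i\le j}c_{ij}\ell_i\ell_j$ plus an affine function. Hence $f=R+\sum_{i\le r}\ell_i\big(\sum_{j\ge i}c_{ij}\ell_j\big)$ with $\deg R\le1$: Theorem 1 for $d=2$.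

## 3. Values in $\mathbb F_p$ are not enough: the polynomial $e_4$ over $\mathbb F_2$

For general $d$, a sensible first attempt stays inside $\mathbb F_p$. Suppose $f=\Gamma(P_1,\dots,P_C)$ with classical $P_j$ of degree $m_j\le d-1$. A derivative of $f$ of order $M\ge d+1$ is zero, and it is an alternating sum of $\Gamma$ over a cube:
$$0=D_{y_1}\cdots D_{y_M}f(x)=\sum_{\sigma\subset[M]}(-1)^{M-|\sigma|}\,\Gamma\Big(P\big(x+\textstyle\sum_{i\in\sigma}y_i\big)\Big).$$
Split $[M]$ into blocks $A_l$ with $|A_l|=m_{j_l}$. If we could find $x,y$ with $P(x+\sum_{i\in\sigma}y_i)=g+\sum_l1_{A_l\subset\sigma}\epsilon_{j_l}$ for all $\sigma$ ($\epsilon_j$ the unit vectors), the alternating sum would be $\prod_l\Delta_{j_l}\Gamma(g)$ with $\Delta_j$ the difference operator. So $\Gamma$ would have "weighted degree" at most $d$, where $P_j$ counts $m_j$. That is excellent control.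

Such cubes exist if the cubes $(P_j(x+\sigma\cdot y))_{j,\sigma}$ are equidistributed. The obstruction to equidistribution is a combination of the $P_j$ of degree $D$ whose Gowers norm $U^D$ (recalled in Section 5) is not small. One would like to replace such a combination by boundedly many polynomials of smaller degree and repeat. The theorem that does this is the following. For $P\in\mathrm{Poly}_{\le D}$, $D\ge1$, let $\mathrm{rank}_D(P)$ be the least $r\ge0$ such that $P$ is a function of $r$ elements of $\mathrm{Poly}_{\le D-1}$, and $\infty$ if there is none. In particular $\mathrm{rank}_1(P)<\infty$ if and only if $P$ is constant.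

**Theorem A** (Tao–Ziegler, loc. cit., Theorem 1.20). For $D\ge1$, $\varepsilon>0$ there is $r_A(p,D,\varepsilon)$ such that $P\in\mathrm{Poly}_{\le D}(\mathbb F_p^n\to\mathbb T)$ and $\|e(P)\|_{U^D}\ge\varepsilon$ imply $\mathrm{rank}_D(P)\le r_A(p,D,\varepsilon)$.

The new polynomials lie in $\mathrm{Poly}_{\le D-1}$. If $d\le p$, all those that arise have degree at most $d-1\le p-1$, so by (P2) they are classical up to constants, and the attempt can be carried through. If $d>p$, it stops here: Theorem A does not return $\mathbb F_p$-valued polynomials.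

The case $p=2$, $d=4$ shows the phenomenon. Take $e_4(x)=\sum_{i<j<k<l}x_ix_jx_kx_l$. Its fourth derivative is
$$D_{y_1}\cdots D_{y_4}e_4(x)=\sum_{i_1,\dots,i_4\text{ distinct}}y_{1,i_1}y_{2,i_2}y_{3,i_3}y_{4,i_4}=b_{12}b_{34}+b_{13}b_{24}+b_{14}b_{23},\qquad b_{rs}=\sum_{i\ne j}y_{r,i}y_{s,j}.$$
To check the second equality, count, for a quadruple $(i_1,\dots,i_4)$, the pairings $\{rs|tu\}$ with $i_r\ne i_s$ and $i_t\neq i_u$. If all four are distinct the count is $3$. If the only coincidence is one equal pair, or if there are two different equal pairs, the count is $2$. If three or four agree, it is $0$. Modulo 2 this is the indicator of distinctness.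

As $n\to\infty$ the six bits $b_{rs}$ become uniform and independent. Indeed $b_{rs}=L_rL_s+\langle y_r,y_s\rangle$ with $L_r=\sum_iy_{r,i}$. The ten bits $L_r,\langle y_r,y_s\rangle$ are sums over the $n$ coordinates of independent copies of $(u_r,u_ru_s)$, $u\in\mathbb F_2^4$ uniform, and a nontrivial character of $\mathbb F_2^{10}$ gives a nonconstant sign function of $u$. Its average has modulus $<1$, and the $n$-th power tends to $0$. Hence $\mathbb E(-1)^{D_{y_1}\cdots D_{y_4}e_4}\to(\frac12)^3=\frac18$, that is, $\|(-1)^{e_4}\|_{U^4}^{16}\to\frac18$.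

So as a variable of type $(4,0)$, $e_4$ does not have equidistributed cubes, however large $n$ is, and Theorem A says that $e_4/2$ has bounded rank. An explicit reason is in Section 1: $e_4$ is the digit number $2$ of $\sum|x_i|\bmod8$, and $\frac18\sum|x_i|\in\mathrm{Poly}_{\le3}$. (We claim nothing about whether $e_4$ is also a function of few classical cubics.)

The way past this point is to let the $P_j$ be variables with values in $\mathbb Z/p^{h_j+1}$, to run the cube argument for a function $\Gamma$ on $G=\prod_j\mathbb Z/p^{h_j+1}$, and to return to $\mathbb F_p$ only at the end, through digits. Three things have to be supplied: what "all possible cubes" means for such variables (Section 6), what the vanishing of derivatives says about $\Gamma$ on $G$ (Section 7), and a regularization procedure inside this class (Sections 9 and 10). The last is the hardest, because a bad combination of variables may be divisible by $p^s$, and then roots must be taken.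

## 4. Lifts to $\mathbb Z$ and divisibility of derivatives

We need integer-valued representatives of variables for which (2) continues to hold for all $t$, and a precise statement of how divisible high derivatives are.

**Definition (weight of a lift).** A function $\tilde z:\mathbb F^n\to\mathbb Z$ is *of weight $m$* if $\tilde z/p^{t+1}\bmod1\in\mathrm{Poly}_{\le m+t(p-1)}$ for all $t\ge0$.

**Lemma 1.** A variable $z$ of type $(m,h)$ has a lift $\tilde z:\mathbb F^n\to\mathbb Z_{\ge0}$, $\tilde z\equiv z\pmod{p^{h+1}}$, of weight $m$.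

**Proof.** Write $Q=z/p^{h+1}$ as in (1). Then $\alpha=Q(0)\in p^{-h-1}\mathbb Z/\mathbb Z$, and $p^{h+1}(Q-\alpha)=0$ with uniqueness forces $c_{\beta,t}=0$ for $t>h$. Put $\tilde z=\alpha'+\sum c_{\beta,t}p^{h-t}|x|^\beta$, where $\alpha'\in\mathbb Z_{\ge0}$ and $\alpha'/p^{h+1}=\alpha$ in $\mathbb T$. Dividing by $p^{h+1}$ gives back $Q$, so $\tilde z\equiv z$. A nonconstant term of $\tilde z/p^{t'+1}$ is $c_{\beta,t}|x|^\beta/p^{t'-h+t+1}$. If $t'-h+t<0$ it is $0$ mod $1$. Otherwise by Fact B it has degree $\le|\beta|+(t'-h+t)(p-1)\le m+t'(p-1)$, because $|\beta|\le d-t(p-1)=m+(h-t)(p-1)$. $\square$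

For example, the variable $x_1+\dots+x_n\in\mathbb F_2$ of type $(1,0)$ has the lift $\sum|x_i|$ of weight $1$.

For a weight $m$ put $s_m(k)=\min\{s\ge0:m+s(p-1)\ge k\}$. Then
$$\text{every }k\text{-fold derivative of a variable of type }(m,h)\text{, or of a lift of weight }m,\text{ is divisible by }p^{s_m(k)}, \tag{3}$$
in $\mathbb Z/p^{h+1}$ or in $\mathbb Z$ respectively. It vanishes modulo $p^{t+1}$ whenever $m+t(p-1)<k$ (and $t\le h$ in the first case), by (2) or the definition of weight. If $s=s_m(k)\ge1$, then $t=s-1$ satisfies $m+t(p-1)<k$; in the first case, if $s-1>h$, use $t=h$ and note that $p^s=0$ in $\mathbb Z/p^{h+1}$.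

For $A\subset[M]$ write $D_{y_A}=\prod_{i\in A}D_{y_i}$. Identify $\sigma\in\{0,1\}^M$ with a subset of $[M]$ and put $\sigma\cdot y=\sum_{i\in\sigma}y_i$. Since translation by $y_i$ is $1+D_{y_i}$,
$$z(x+\sigma\cdot y)=\sum_{A\subset\sigma}D_{y_A}z(x). \tag{4}$$

The exchange rate between degree and powers of $p$ will always be governed by one inequality. For $i,m\ge1$ and any integer $0\le u\le\log_pi$,
$$(i-1)m\ge u(p-1),\quad\text{with equality iff }(i=1,\,u=0)\text{ or }(i=p,\,u=1,\,m=1). \tag{5}$$
For $u=0$ this is clear. For $u\ge1$, $(i-1)m\ge(p^u-1)m=(p-1)(1+p+\dots+p^{u-1})m\ge u(p-1)$, and equality forces $i=p^u$, $m=1$ and $1+\dots+p^{u-1}=u$, that is, $u=1$.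

We also recall
$$v\tbinom{p^a}{i}=a-v(i)\qquad(1\le i\le p^a), \tag{6}$$
since $\binom{p^a}i=\frac{p^a}i\binom{p^a-1}{i-1}$ and, by Lucas, $\binom{p^a-1}{i-1}\not\equiv0\pmod p$ because all digits of $p^a-1$ are $p-1$.

## 5. Gowers norms and a Cauchy–Schwarz lemma

For $F:\mathbb F^n\to\mathbb C$ let $\partial_hF(x)=F(x+h)\overline{F(x)}$ and $\|F\|_{U^k}^{2^k}=\mathbb E_{x,h_1,\dots,h_k}\partial_{h_1}\cdots\partial_{h_k}F(x)$. Then $\|F\|_{U^1}=|\mathbb EF|$ and $\|F\|_{U^{k+1}}^{2^{k+1}}=\mathbb E_h\|\partial_hF\|_{U^k}^{2^k}$. Moreover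
$$\|F\|_{U^{k+1}}^{2^{k+1}}=\mathbb E_{h_1,\dots,h_k}\big|\mathbb E_x\partial_{h_1}\cdots\partial_{h_k}F(x)\big|^2\ge\|F\|_{U^k}^{2^{k+1}},\qquad\text{so}\quad\|F\|_{U^k}\le\|F\|_{U^{k+1}}. \tag{7}$$

**Lemma 2.** Let $k\ge1$ and let $b_1,\dots,b_k:(\mathbb F^n)^k\to\mathbb C$ satisfy $|b_j|\le1$, with $b_j$ not depending on $y_j$. Then
$$\Big|\mathbb E_{y_1,\dots,y_k}F(y_1+\dots+y_k)\prod_jb_j(y)\Big|\le\|F\|_{U^k}.$$

**Proof.** For $k=1$, $b_1$ is a constant. For $k\ge2$, $b_k$ does not depend on $y_k$, so Cauchy–Schwarz in $(y_1,\dots,y_{k-1})$ bounds the square of the left side by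
$$\mathbb E_{y_1,\dots,y_{k-1}}\Big|\mathbb E_{y_k}F\big(\textstyle\sum y_j\big)\prod_{j<k}b_j\Big|^2=\mathbb E_{y_k,h}\,\mathbb E_{y_1,\dots,y_{k-1}}(\partial_hF)\big(\textstyle\sum y_j\big)\prod_{j<k}b_j',$$
where $b_j'=b_j(\dots,y_k+h)\overline{b_j(\dots,y_k)}$ does not depend on $y_j$. For fixed $y_k,h$ the inner average is at most $\|\partial_hF\|_{U^{k-1}}$ by induction, the $U^{k-1}$ norm being translation invariant. So the square is at most
$$\mathbb E_h\|\partial_hF\|_{U^{k-1}}\le\big(\mathbb E_h\|\partial_hF\|_{U^{k-1}}^{2^{k-1}}\big)^{1/2^{k-1}}=\|F\|_{U^k}^2.\qquad\square$$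

## 6. Regular systems fill their cube groups

A *system* is $Z=(z_1,\dots,z_C)$ with $z_i$ of type $(m_i,h_i)$ and degree $d_i$; put $Q_i=z_i/p^{h_i+1}$ and $G=\prod_i\mathbb Z/p^{h_i+1}$. We allow $C=0$.

**Definition (level, regularity).** For $0\ne\lambda\in G$ let $\mathrm{level}(\lambda)=\max_{\lambda_i\ne0}\big(d_i-v(\lambda_i)(p-1)\big)$. It is $\ge1$ because $v(\lambda_i)\le h_i$ when $\lambda_i\neq 0$. By (P1), $\sum\lambda_iQ_i\in\mathrm{Poly}_{\le\mathrm{level}(\lambda)}$. The system is *$r$-regular* if $\mathrm{rank}_{\mathrm{level}(\lambda)}\big(\sum\lambda_iQ_i\big)>r$ for all $\lambda\ne0$.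

For example, for linear forms $z_1,\dots,z_C:\mathbb F^n\to\mathbb F_p$ (type $(1,0)$), all levels are $1$, and $r$-regularity means that no nontrivial combination is constant: linear independence.

**Definition (cube groups).** $K_i^M$ is the group of functions $\{0,1\}^M\to\mathbb Z/p^{h_i+1}$ of the form $\sigma\mapsto\sum_{A\subset[M]}g_A1_{A\subset\sigma}$ with $g_A\in p^{s_{m_i}(|A|)}\mathbb Z/p^{h_i+1}$, and $K^M=\prod_iK_i^M$.

By Möbius inversion the $g_A$ are determined by the function. By (3) and (4), $(z_i(x+\sigma\cdot y))_{i,\sigma}\in K^M$ always. Also $K^0=G$. If all $d_i\le e$, then $h_i+1\le e$, so $|K^M|\le p^{eC2^M}$. Example: for type $(1,1)$ and $p=2$, we have $s_1(0)=s_1(1)=0$, $s_1(2)=1$, $s_1(3)=2$. So the group consists of cubes in $\mathbb Z/4$ whose second differences are even and whose third differences vanish.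

**Lemma 3.** Let all $d_i\le e$, let $0<\varepsilon_0\le1/2$, $\varepsilon=\varepsilon_0p^{-eC2^M}$, and let $Z$ be $r$-regular with $r\ge\max_{1\le D\le e}r_A(p,D,\varepsilon)$. Then for all $M'\le M$ and $c\in K^{M'}$,
$$\Big|\Pr_{x,y}\big[(z_i(x+\sigma\cdot y))_{i,\sigma}=c\big]-|K^{M'}|^{-1}\Big|\le\varepsilon.$$
In particular every $c\in K^{M'}$ is attained.

**Proof.** Write $M$ for $M'$.

**Step 1: reduction to characters.** The purpose is to turn the claim into a bound for exponential sums. By Fourier inversion on $K^M$ the probability in question is $|K^M|^{-1}\sum_\chi\overline{\chi(c)}\,\mathbb E\chi$, and the trivial character contributes $|K^M|^{-1}$. So it suffices that $|\mathbb E\chi|\le\varepsilon$ for every nontrivial character $\chi$ of $K^M$, evaluated at $(z_i(x+\sigma\cdot y))$. Extend $\chi$ to the ambient product group as $\chi(c)=e\big(\sum_{i,\sigma}\lambda_{i,\sigma}c_i(\sigma)/p^{h_i+1}\big)$ and put $\Lambda_{i,A}=\sum_{\sigma\supset A}\lambda_{i,\sigma}$. By (4),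
$$\mathbb E\chi=\mathbb E_{x,y}\,e\Big(\sum_{i,A}\Lambda_{i,A}D_{y_A}Q_i(x)\Big).$$

**Step 2: discard the terms that vanish.** The purpose is to keep only terms to which regularity applies. If $p^{s_{m_i}(|A|)}\Lambda_{i,A}=0$ in $\mathbb Z/p^{h_i+1}$, the term $(i,A)$ is identically $0$ by (3); discard it. On $K^M$, $\chi=e\big(\sum\Lambda_{i,A}g_{i,A}/p^{h_i+1}\big)$ with $p^{s_{m_i}(|A|)}\mid g_{i,A}$, so if all terms were discarded $\chi$ would be trivial. Hence some term remains. Let $N_A$ be the set of $i$ for which $(i,A)$ remains, $P_A=\sum_{i\in N_A}\Lambda_{i,A}Q_i$, and let $A_0$ have maximal cardinality among the $A$ with $N_A\ne\emptyset$.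

**Step 3: the top term has small Gowers norm.** For $i\in N_{A_0}$, $v_i:=v(\Lambda_{i,A_0})$ satisfies $v_i+s_{m_i}(|A_0|)\le h_i$, so
$$d_i-v_i(p-1)=m_i+(h_i-v_i)(p-1)\ge m_i+s_{m_i}(|A_0|)(p-1)\ge|A_0|.$$
So the level $D_0$ of $(\Lambda_{i,A_0})_{i\in N_{A_0}}$, extended by $0$, satisfies $|A_0|\le D_0\le e$. By regularity $\mathrm{rank}_{D_0}(P_{A_0})>r_A(p,D_0,\varepsilon)$, so Theorem A gives $\|e(P_{A_0})\|_{U^{D_0}}<\varepsilon$.

**Step 4: the average is bounded by that norm.** If $A_0=\emptyset$, then $|\mathbb E\chi|=|\mathbb E\,e(P_\emptyset)|\le\|e(P_\emptyset)\|_{U^{D_0}}<\varepsilon$ by (7). Otherwise fix $x$ and all $y_j$ with $j\notin A_0$. Any remaining $A\ne A_0$ has $|A|\le|A_0|$, so it does not contain $A_0$, and $D_{y_A}P_A(x)$ does not depend on some $y_j$, $j\in A_0$. Also $D_{y_{A_0}}P_{A_0}(x)$ is $P_{A_0}(x+\sum_{j\in A_0}y_j)$ plus terms $\pm P_{A_0}(x+\sum_{j\in B}y_j)$ with $B\subsetneq A_0$, each independent of some $y_j$, $j\in A_0$. Group the factors by a variable on which they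 do not depend, and apply Lemma 2 to $F(u)=e(P_{A_0}(x+u))$ with $k=|A_0|$. The average over $(y_j)_{j\in A_0}$ has modulus at most $\|e(P_{A_0})\|_{U^{|A_0|}}\le\|e(P_{A_0})\|_{U^{D_0}}<\varepsilon$.

Finally $\varepsilon\leq\varepsilon_0|K^M|^{-1}<|K^M|^{-1}$, so each probability is positive. $\square$

To be able to ask for enough regularity before knowing $C$, put
$$\rho_{e,M,\varepsilon_0}(C)=\max_{0\le C'\le C}\ \max_{1\le D\le e}\ r_A\big(p,D,\varepsilon_0p^{-eC'2^M}\big), \tag{8}$$
rounded up to an integer, and $0$ if $e=0$. It is nondecreasing in $C$, and a $\rho_{e,M,\varepsilon_0}(C)$-regular system of $C$ variables of degree $\le e$ satisfies the hypotheses of Lemma 3.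

## 7. The weighted Newton expansion of $\Gamma$

Now the cube argument of Section 3 works on $G$. For functions on $\mathbb Z^C$ let $E_j$ be the shift by the unit vector $\epsilon_j$ and $\Delta_j=E_j-1$. For $k\in\mathbb N^C$ (with $0\in\mathbb N$) put $|k|_m=\sum m_jk_j$, $\Delta^k=\prod\Delta_j^{k_j}$, $\binom zk=\prod_j\binom{z_j}{k_j}$.

**Definition (generators).** A *generator* is $X=\prod_{l=1}^r(E_{j_l}^{p^{a_l}}-1)$ with $r\ge1$, $a_l\ge0$. Its *cost* is $\sum_l(m_{j_l}+a_l(p-1))$.

The cost of $E_j^{p^a}-1$ is the dimension of the cube one must spend to realize a jump by $p^a$ in coordinate $j$; the generator $\Delta^k$ costs $|k|_m$.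

**Lemma 4.** Let $D\ge1$, let $Z$ be as in Lemma 3 with $M=D+e$, and suppose $R=\Gamma(z_1,\dots,z_C)\in\mathrm{Poly}_{\le D}$, where $\Gamma:G\to\mathbb T$ is viewed also as a periodic function on $\mathbb Z^C$. Then for $k\ne0$ and $t\ge0$ with $|k|_m+t(p-1)\ge D+1$ we have $p^t\Delta^k\Gamma=0$. Consequently, with $c_k:=\Delta^k\Gamma(0)\in\mathbb T$,
$$\Gamma(z)=\sum_{|k|_m\le D}c_k\binom zk\ \ (z\in\mathbb Z_{\ge0}^C),\qquad p^tc_k=0\text{ if }k\ne0,\ |k|_m+t(p-1)\ge D+1. \tag{9}$$

**Proof.**

**Step 1: a generator $X$ of cost $\ge D+1$ kills $\Gamma$.** This is the cube argument. If some $a_l>h_{j_l}$, it holds because $\Gamma$ has period $p^{h_j+1}$ in coordinate $j$. Otherwise each factor costs at most $m_{j_l}+h_{j_l}(p-1)=d_{j_l}\le e$. A minimal sub-product of cost $\ge D+1$ then has cost at most $D+e$, and it suffices that it kills $\Gamma$. So assume that the cost $M'$ of $X$ satisfies $D+1\le M'\le D+e$. Partition $[M']=\bigsqcup_lA_l$ with $|A_l|=m_{j_l}+a_l(p-1)\ge1$. For $g_0\in G$ consider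 the cube
$$c(\sigma)=g_0+\sum_lp^{a_l}\epsilon_{j_l}1_{A_l\subset\sigma}.$$
It lies in $K^{M'}$, because $s_{m_{j_l}}(|A_l|)=a_l$ and the sets $A_l$ are nonempty and distinct. By Lemma 3 it is attained at some $(x,y)$, so, as $M'\ge D+1$,
$$0=D_{y_1}\cdots D_{y_{M'}}R(x)=\sum_\sigma(-1)^{M'-|\sigma|}\Gamma(c(\sigma))=X\Gamma(g_0).$$
For the last equality, write $\sigma$ as the union of the sets $B_l=\sigma\cap A_l$ and sum over one $B_l$ at a time, using $\sum_{B\subset A}(-1)^{|A|-|B|}\varphi(1_{B=A})=\varphi(1)-\varphi(0)$ for $A\neq\emptyset$, since the signs add up to $0$.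

**Step 2: if $X$ is a generator of cost $N$ and $N+t(p-1)\ge D+1$, then $p^tX\Gamma=0$.** The purpose is to trade missing cost for powers of $p$. Induct on $t$; $t=0$ is Step 1. For fixed $t\ge1$ descend on $N$; for $N\ge D+1$ use Step 1. Write $X=\eta Y$ with $\eta=E_j^{p^a}-1$ and $Y$ a possibly empty product. From $(1+\eta)^p=E_j^{p^{a+1}}$,
$$p\,\eta Y=(E_j^{p^{a+1}}-1)Y-\eta^pY-\sum_{1<i<p}\tfrac1p\tbinom pi\,p\,\eta^iY.$$
Multiply by $p^{t-1}$ and apply to $\Gamma$. The generator $(E_j^{p^{a+1}}-1)Y$ has cost $N+(p-1)$ and $\eta^pY$ has cost $N+(p-1)(m_j+a(p-1))\ge N+(p-1)$; by the case $t-1$ both give $0$. In the terms $p^t\eta^iY\Gamma$, $1<i<p$, the generator has cost $\ge N+1$, so they vanish by the inner induction.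

**Step 3: conclusion.** The first claim is Step 2 for $X=\Delta^k$, whose cost is $|k|_m$. For $z\in\mathbb Z_{\ge0}^C$, $\Gamma(z)=\prod_j(1+\Delta_j)^{z_j}\Gamma(0)=\sum_kc_k\binom zk$, and $c_k=0$ when $|k|_m\ge D+1$ by the case $t=0$. $\square$

## 8. Binomial coefficients of lifts are polynomials of the expected degree

Lemma 4 says that $\Gamma$ is built from $\binom zk$ with $|k|_m$ bounded. We now go back from $G$ to $\mathbb F^n$: substituting functions of weights $m_j$ into $\binom{z}{k}$ gives a polynomial whose degree is the one that the weights predict.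

**Lemma 5.** Let $\tilde z_1,\dots,\tilde z_C:\mathbb F^n\to\mathbb Z$ be of weights $m_1,\dots,m_C\ge1$, $k\in\mathbb N^C$, $t\ge0$. Then $\binom{\tilde z}k/p^{t+1}\bmod1\in\mathrm{Poly}_{\le|k|_m+t(p-1)}$.

Check with the model: $p=2$, $\tilde z=\sum|x_i|$, $k=2^a$, $t=0$ gives $e_{2^a}$, of degree $2^a$.

**Proof.** Let $N=|k|_m+t(p-1)$, $M=N+1$ and $\Gamma(z)=\binom zk/p^{t+1}\bmod1$ on $\mathbb Z^C$. We have to show that $(N+1)$-fold derivatives of $\Gamma(\tilde z)$ vanish.

**Step 1: express the derivative through generators.** Put $g_A=D_{y_A}\tilde z(x)\in\mathbb Z^C$ and $E^g=\prod_jE_j^{g_j}$. By (3), $p^{s_{m_j}(|A|)}\mid g_{A,j}$. By (4),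
$$\Gamma(\tilde z(x+\sigma\cdot y))=\prod_{\emptyset\ne A\subset\sigma}\big(1+(E^{g_A}-1)\big)\Gamma(g_\emptyset)=\sum_{\mathcal S}\ \prod_{A\in\mathcal S}(E^{g_A}-1)\,\Gamma(g_\emptyset),$$
over sets $\mathcal S$ of nonempty subsets of $\sigma$. Take the alternating sum over $\sigma$. A set $\mathcal S$ with union $U$ receives the coefficient $\sum_{\sigma\supset U}(-1)^{M-|\sigma|}$, which is $1$ if $U=[M]$ and $0$ otherwise. Hence
$$D_{y_1}\cdots D_{y_M}\Gamma(\tilde z)(x)=\sum_{\mathcal S:\ \bigcup\mathcal S=[M]}\ \prod_{A\in\mathcal S}(E^{g_A}-1)\,\Gamma(g_\emptyset).$$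
Now $E^g-1=\sum_{J\ne\emptyset}\prod_{j\in J}(E_j^{g_j}-1)$, and $E_j^{p^s}-1$ divides $E_j^{g_j}-1$ in $\mathbb Z[E_j^{\pm1}]$ when $p^s\mid g_j$. So each product over $A\in\mathcal S$ is a $\mathbb Z[E_1^{\pm1},\dots,E_C^{\pm1}]$-combination of generators, each containing for every $A\in\mathcal S$ at least one factor $E_j^{p^s}-1$ with $s=s_{m_j}(|A|)$, of cost $m_j+s_{m_j}(|A|)(p-1)\ge|A|$. The total cost is at least $\sum_{A\in\mathcal S}|A|\ge M=N+1$.

**Step 2: a generator of cost $\ge N+1$ kills $\Gamma$.** Expand $E_j^{p^a}-1=\sum_{i=1}^{p^a}\binom{p^a}i\Delta_j^i$. By (6) the coefficient has valuation $a-v(i)$, and by (5) with $u=v(i)$, $im_j+(a-v(i))(p-1)\ge m_j+a(p-1)$. Multiplying such expansions, the generator is a sum of integer multiples of $p^u\Delta^l$ with $|l|_m+u(p-1)\ge N+1$. Now $\Delta^l\binom zk=\binom z{k-l}$, which is $0$ unless $l\le k$ coordinatewise. If $l\le k$, then $|l|_m\le|k|_m$, so $u(p-1)\ge N+1-|k|_m=t(p-1)+1$, so $u\ge t+1$ and $p^u\Delta^l\Gamma=0$ in $\mathbb T$. $\square$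

## 9. Roots of bounded rank

We come to regularization: given $P_1,\dots,P_c\in\mathrm{Poly}_{\le e}$, we want a regular system of boundedly many variables of degree $\le e$ through which they all factor.

**Proposition 7 ($\mathrm{Reg}_e$, $e\ge0$).** For every nondecreasing $\rho:\mathbb N\to\mathbb N$ and every $c$ there is $C_{\max}(\rho,c,e,p)$ such that for all $P_1,\dots,P_c\in\mathrm{Poly}_{\le e}$ there is a $\rho(C)$-regular system $Z=(z_1,\dots,z_C)$ of variables of degree $\le e$, $C\le C_{\max}$, such that each $P_i$ is a function of $Z$.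

The usual plan is this: while there is a $\lambda\ne0$ for which $\sum\lambda_iQ_i$ has small rank, use it to replace one variable by simpler ones. If some top-level $\lambda_i$ is a unit, we can solve for $Q_i$. If every top-level $\lambda_i$ is divisible by $p$, say $p^s$ is the exact common power, we only learn that $R=p^sQ'$ has small rank, where $Q'$ is a variable we would like to simplify. To use this we need *some* $p^s$-th root of $R$ that has small rank, in its own larger degree $D+s(p-1)$; then $Q'$ differs from it by something killed by $p^s$, which has smaller depth. This is the next lemma.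

**Lemma 6.** Let $D,s\ge1$ and assume $\mathrm{Reg}_{D-1}$. If $R\in\mathrm{Poly}_{\le D}$ and $\mathrm{rank}_D(R)\le r$, there is $W\in\mathrm{Poly}_{\le D^*}$, $D^*=D+s(p-1)$, with $p^sW=R$ and $\mathrm{rank}_{D^*}(W)\le r'(r,D,s,p)$.

The obvious construction takes a root of each Newton coefficient. It is instructive to see why this needs care. Let $p=2$, $L=x_1+\dots+x_n\in\mathbb F_2$, $R=|L|/4$; after a linear change of coordinates $L$ is a coordinate or $0$, so $R\in\mathrm{Poly}_{\le2}$, and it is a function of $L/2\in\mathrm{Poly}_{\le1}$. As a function on $\mathbb Z_{\ge0}$ of period $2$, $\Gamma(z)=\frac z4-\frac12\binom z2$: it is $0,\frac14$ at $0,1$, and $\Gamma(z+2)-\Gamma(z)=\frac12-\frac{2z+1}2=-z=0$ in $\mathbb T$. With $\tilde z=\sum|x_i|$ and $s=1$ the root is $W=\frac{\tilde z}8-\frac14\binom{\tilde z}2$, where $D^*=3$. Each of the two terms has degree $\le3$ by Lemma 5, and none of the easy arguments below writes either of them through polynomials of degree $\le2$. But their sum is $(2\tilde z-\tilde z^2)/8$,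 and replacing $\tilde z$ by $\tilde z+4$ changes it by $(8-8\tilde z-16)/8\in\mathbb Z$. So $W$ is a function of $\tilde z/4\in\mathrm{Poly}_{\le2}$. The proof finds that this cancellation is forced by the periodicity of $\Gamma$.

**Proof of Lemma 6.** If $D=1$, finiteness of the rank means that $R$ is constant; take $W$ constant with $p^sW=R$. Let $D\ge2$.

**Step 1: construct $W$.** Apply $\mathrm{Reg}_{D-1}$ to the at most $r$ elements of $\mathrm{Poly}_{\le D-1}$ defining $R$, with $\rho=\rho_{D-1,\,2D-1,\,1/2}$. Then $R=\Gamma(z)$ with $C$ bounded. Lemma 3 applies (with $M'=0$ it shows that $z$ is onto $G$, so $\Gamma$ is defined on all of $G$), and so does Lemma 4 with $e=D-1$, $M=2D-1$. So (9) holds. For $k\ne0$ with $c_k\ne0$, (9) shows that $c_k$ is killed by a power of $p$. Write $c_k=b_k/p^{t_k+1}$ with $p\nmid b_k$, $t_k\ge0$. Since $p^{t_k}c_k\ne0$, (9) gives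
$$|k|_m+t_k(p-1)\le D. \tag{10}$$
With lifts $\tilde z_j$ from Lemma 1 and $p^sc'=c_0$, put
$$W=c'+\sum_{k\ne0,\ c_k\ne0}\frac{b_k}{p^{t_k+s+1}}\binom{\tilde z}k\bmod1.$$
Then $p^sW=\Gamma(\tilde z)=R$, and $W\in\mathrm{Poly}_{\le D^*}$ by Lemma 5 and (10). There are at most $(D+1)^C$ terms. It remains to show that $W$ is a function of boundedly many elements of $\mathrm{Poly}_{\le D^*-1}$.

**Step 2: terms with at least two nonzero $k_j$.** Such terms split. The term is a function of the $\binom{\tilde z_j}{k_j}/p^{t_k+s+1}$ with $k_j>0$, which by Lemma 5 have degree $\le m_jk_j+(t_k+s)(p-1)\le|k|_m-1+(t_k+s)(p-1)\le D^*-1$.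

**Step 3: most terms with $k=\kappa\epsilon_j$.** Here we use that a binomial coefficient modulo $p^{\theta+1}$ depends only on $z$ modulo a somewhat larger power. Write $m=m_j$. If $m\kappa+t_k(p-1)\le D-1$, the term itself lies in $\mathrm{Poly}_{\le D^*-1}$ by Lemma 5. Suppose $m\kappa+t_k(p-1)=D$, and let $\theta=t_k+s$, $u=\lfloor\log_p\kappa\rfloor$. In
$$\binom{z+p^{\theta+1+u}}\kappa=\sum_{i=0}^\kappa\binom{p^{\theta+1+u}}i\binom z{\kappa-i}$$
the coefficients with $1\le i\le\kappa$ have valuation $\theta+1+u-v(i)\ge\theta+1$ by (6), so $\binom z\kappa\bmod p^{\theta+1}$ depends only on $z\bmod p^{\theta+1+u}$. So the term is a function of $\tilde z_j/p^{\theta+1+u}\in\mathrm{Poly}_{\le m+(\theta+u)(p-1)}$. As $D^*=m\kappa+\theta(p-1)$,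
$$D^*-\big(m+(\theta+u)(p-1)\big)=m(\kappa-1)-u(p-1)\ge1,$$
except, by (5), when $\kappa=1$, or $\kappa=p$ and $m=1$.

**Step 4: what periodicity says about the exceptional terms.** The exceptional terms have $m\kappa+t_k(p-1)=D$ and either $\kappa=1$, or $\kappa=p$, $m=1$. Put $\tau=t_k$ in the first case and $\tau=t_k+1$ in the second; then $m+\tau(p-1)=D$. Let $a=h_j+1$. As $m+h_j(p-1)=d_j\le D-1$, we have $\tau\ge a\ge1$. Periodicity says $(E_j^{p^a}-1)\Gamma(0)=0$; multiplied by $p^{\tau-a}$ it reads
$$\sum_{i=1}^{p^a}p^{\tau-a}\binom{p^a}i\,c_{i\epsilon_j}=0. \tag{11}$$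
The $i$-th coefficient has valuation $\tau-v(i)$, so by (9) the $i$-th term is $0$ if $im+(\tau-v(i))(p-1)\ge D+1=m+\tau(p-1)+1$, that is, if $(i-1)m>v(i)(p-1)$. By (5) this holds unless $i=1$, or $i=p$ and $m=1$.

If $m\ge2$, only $i=1$ is left in (11), so $p^\tau c_{\epsilon_j}=0$. But for $m\ge2$ an exceptional $k$ is $\epsilon_j$ with $t_k=\tau$ and $p^{t_k}c_k\ne0$, a contradiction. So there are no exceptional terms for this $j$.

If $m=1$, the terms $i=1$ and $i=p$ are left. Here $\binom{p^a}p=p^{a-1}\binom{p^a-1}{p-1}$ with $\binom{p^a-1}{p-1}\equiv1\pmod p$ by Lucas, and $p^\tau c_{p\epsilon_j}=0$ by (9), because $p+\tau(p-1)\ge2+\tau(p-1)=D+1$. Hence (11) becomes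
$$p^\tau c_{\epsilon_j}=-p^{\tau-1}c_{p\epsilon_j}. \tag{12}$$
If $k=\epsilon_j$ is exceptional the left side is nonzero; if $k=p\epsilon_j$ is exceptional the right side is nonzero. So both sides are nonzero as soon as one exceptional term occurs. By (9) also $p^{\tau+1}c_{\epsilon_j}=0$, as $1+(\tau+1)(p-1)\ge D+1$. Therefore $t_{\epsilon_j}=\tau$, $t_{p\epsilon_j}=\tau-1$, both terms are exceptional, and by (12) the numbers $b:=b_{\epsilon_j}$, $b':=b_{p\epsilon_j}$ satisfy $b+b'\equiv0\pmod p$.

**Step 5: the two exceptional terms cancel to lower degree.** Put now $\theta=\tau+s\ge2$; then $D^*=1+\theta(p-1)$. The joint contribution of the two terms to $W$ is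
$$\frac{b\,\tilde z_j}{p^{\theta+1}}+\frac{b'}{p^\theta}\binom{\tilde z_j}p=b\,\frac{\tilde z_j-p\binom{\tilde z_j}p}{p^{\theta+1}}+\frac{b+b'}p\cdot\frac{\binom{\tilde z_j}p}{p^{\theta-1}}.$$
The last term has degree $\le p+(\theta-2)(p-1)=D^*-(p-1)\le D^*-1$ by Lemma 5. For the first, $z-p\binom zp\bmod p^{\theta+1}$ depends only on $z\bmod p^\theta$: replacing $z$ by $z+p^\theta$ changes it by
$$p^\theta-p\sum_{i=1}^p\binom{p^\theta}i\binom z{p-i}\equiv p^\theta-p\binom{p^\theta}p\equiv p^\theta-p\cdot p^{\theta-1}=0\pmod{p^{\theta+1}},$$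
since $p^\theta\mid\binom{p^\theta}i$ for $1\le i<p$, and $\binom{p^\theta}p=p^{\theta-1}\binom{p^\theta-1}{p-1}\equiv p^{\theta-1}\pmod{p^\theta}$. So the first term is a function of $\tilde z_j/p^\theta\in\mathrm{Poly}_{\le1+(\theta-1)(p-1)}\subset\mathrm{Poly}_{\le D^*-1}$.

Altogether $W$ is a function of at most $(C+2)(D+1)^C$ elements of $\mathrm{Poly}_{\le D^*-1}$, and $C$ is bounded in terms of $r,D,p$. $\square$

## 10. Regularization by degree and depth

**Proof of Proposition 7.** Induction on $e$. For $e=0$ the $P_i$ are constants; take $C=0$. Let $e\ge1$ and assume $\mathrm{Reg}_{e'}$ for $e'<e$. Start with $c$ variables of degree $e$ representing the $P_i$ up to constants. While the system is not $\rho(C)$-regular, carry out Steps 1 and 2.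

**Step 1: isolate the variable to be replaced.** Take $\lambda\ne0$ of level $D$ with $\mathrm{rank}_D(\sum\lambda_iQ_i)\le\rho(C)$. Let $I=\{i:\lambda_i\ne0,\ d_i-v(\lambda_i)(p-1)=D\}$ and $S'=\sum_{i\in I}\lambda_iQ_i$. The terms with $\lambda_i\ne0$, $i\notin I$, lie in $\mathrm{Poly}_{\le D-1}$, so $\mathrm{rank}_D(S')\le\rho(C)+C$. Choose $i_0\in I$ with $s:=v(\lambda_{i_0})$ minimal, and put $d=d_{i_0}=D+s(p-1)$, $h=h_{i_0}\ge s$. With integer representatives write $\lambda_i=p^s\mu_i$ for $i\in I$, so $p\nmid\mu_{i_0}$, and let $\nu\mu_{i_0}\equiv1\pmod{p^{h+1}}$. Put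
$$Q'=Q_{i_0}+\sum_{i\in I\setminus\{i_0\}}\nu\mu_iQ_i.$$
Since $v(\mu_i)=v(\lambda_i)-s$, (P1) gives $\mu_iQ_i\in\mathrm{Poly}_{\le d_i-(v(\lambda_i)-s)(p-1)}=\mathrm{Poly}_{\le D+s(p-1)}=\mathrm{Poly}_{\le d}$, so $Q'\in\mathrm{Poly}_{\le d}$. Moreover $p^sQ'=\nu S'=:R\in\mathrm{Poly}_{\le D}$, because $\nu\lambda_{i_0}\equiv p^s\pmod{p^{h+1}}$, and $\mathrm{rank}_D(R)\le\rho(C)+C$. Given the other variables, $Q_{i_0}$ is recovered from $Q'$.

**Step 2: replace it.**

* If $s=0$: then $D=d$, and $Q'=R$ is a function of at most $\rho(C)+C$ elements of $\mathrm{Poly}_{\le d-1}$. Replace $z_{i_0}$ by variables of degree $d-1$ representing them up to constants; if $d=1$, $Q'$ is constant and $z_{i_0}$ is replaced by nothing.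
* If $s\ge1$: then $1\le D\le d-1\le e-1$, so Lemma 6 applies (it uses $\mathrm{Reg}_{D-1}$) and gives $W\in\mathrm{Poly}_{\le d}$ with $p^sW=R$ and $\mathrm{rank}_d(W)\le r'$, bounded in terms of $C,\rho,e,p$. Since $p^s(Q'-W)=0$, the function $Q'-W\in\mathrm{Poly}_{\le d}$ takes values in $p^{-s}\mathbb Z/\mathbb Z$; it comes from a variable of degree $d$ and depth $s-1<h$, with weight $d-(s-1)(p-1)=D+p-1\ge1$. Replace $z_{i_0}$ by this variable and by variables of degree $d-1\ge1$ representing the at most $r'$ elements of $\mathrm{Poly}_{\le d-1}$ that determine $W$.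

In both cases every $P_i$ is still a function of the system, and all degrees are $\le e$.

**Step 3: the process stops after boundedly many rounds.** In each round a variable with parameters (degree, depth) $=(d,h)$ is replaced by boundedly many, in terms of the current $C$ and of $\rho,e,p$, variables whose parameters are lexicographically smaller. There are finitely many possible parameters, since the degree is at most $e$ and depth $+1\le$ degree. Record the vector of numbers of variables with given $(d,h)$, largest $(d,h)$ first. It decreases strictly in the lexicographic order of $\mathbb N^\ell$, $\ell=\ell(e,p)$, and its $\ell^1$-norm $C$ after a round is bounded by a function, depending only on $\rho,e,p$, of its norm before. Consider the tree of all sequences of vectors that obey these two constraints and start from the given vector. It is finitely branching, and it has no infinite branch because $\mathbb N^\ell$ is well-ordered lexicographically. By König's lemma it is finite, and it depends only on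 $\rho,c,e,p$. Hence the process stops after boundedly many rounds with bounded $C$. $\square$

For $d\le p$, the case in which the first attempt of Section 3 succeeds, all variables of degree $\le d-1$ have $h(p-1)\le d-2<p-1$, so $h=0$. Then $s=0$ in every round, and Lemma 6 is never called.

## 11. From the Newton expansion to digits: proof of Theorem 1

Let $\deg f=d\ge2$ and $\mathrm{bias}(f)\ge\delta$.

**Step 1: write $f/p$ through a regular system.** By (P0), $f/p\in\mathrm{Poly}_{\le d}$, and by (7), $\|e(f/p)\|_{U^d}\ge\|e(f/p)\|_{U^1}=\mathrm{bias}(f)\ge\delta$. So $\mathrm{rank}_d(f/p)\le r_A(p,d,\delta)$ by Theorem A. Put $e=d-1$, $M=2d-1$, $\varepsilon_0=\min(\frac12,\frac\delta2)$ and apply $\mathrm{Reg}_{d-1}$ to the polynomials defining $f/p$, with $\rho=\rho_{e,M,\varepsilon_0}$. We get $f/p=\Gamma(z_1,\dots,z_C)$ with $C\le C(p,d,\delta)$. Lemma 3 applies, and Lemma 4 applies with $D=d$, since $M=d+e$.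

**Step 2: make everything $\mathbb F_p$-valued.** By Lemma 3 with $M'=0$, $z:\mathbb F^n\to G$ is onto, so $\Gamma$ takes values in $\frac1p\mathbb Z/\mathbb Z\cong\mathbb F_p$. So do the $c_k=\Delta^k\Gamma(0)$, which are integer combinations of values of $\Gamma$. Regard $\Gamma$ and the $c_k$ as $\mathbb F_p$-valued, and represent elements of $\mathbb Z/p^{h_j+1}$ by integers in $[0,p^{h_j+1})$. Then (9) reads
$$\Gamma(g)=\sum_{|k|_m\le d}c_k\prod_j\binom{g_j}{k_j}\ \text{ in }\mathbb F_p\quad(g\in G),\qquad f=\Gamma(z).$$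
Modulo $p$, $\Delta_j^{p^{h_j+1}}=E_j^{p^{h_j+1}}-1$, which kills $\Gamma$. So $c_k=0$ unless all $k_j<p^{h_j+1}$.

**Step 3: pass to digits.** This step converts the expansion into a polynomial over $\mathbb F_p$ in classical polynomials whose degrees we know. For $g\in G$ let $y_{j,a}(g)$, $0\le a\le h_j$, be the $a$-th base-$p$ digit of $g_j$, and write $y_{j,a}$ also for the function $y_{j,a}(z(x))$. Let $\tilde z_j$ be the lift from Lemma 1. By Lucas' theorem $\binom{\tilde z_j}{p^a}\bmod p$ is the $a$-th digit of $\tilde z_j$, which for $a\le h_j$ is $y_{j,a}$, as $\tilde z_j\equiv z_j\pmod{p^{h_j+1}}$. By Lemma 5 with $t=0$ and (P0), $y_{j,a}$ is a classical polynomial in $x$ of degree at most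
$$w_{j,a}:=m_jp^a,$$
which we call the weight of the digit. Write $k_j=\sum_ak_{j,a}p^a$ in base $p$. Lucas' theorem gives $\binom{g_j}{k_j}\equiv\prod_a\binom{y_{j,a}}{k_{j,a}}$, where $\binom y\kappa$, $\kappa<p$, is a polynomial of degree $\kappa$ in $y$ over $\mathbb F_p$. Hence
$$\Gamma=\sum_kc_k\prod_{j,a}\binom{y_{j,a}}{k_{j,a}}\ \text{ on }G,\qquad\sum_{j,a}w_{j,a}k_{j,a}=|k|_m\le d\ \text{ whenever }c_k\ne0. \tag{13}$$

**Step 4: digits of weight $d$ do not occur.** Such a digit could have degree $d$ as a polynomial in $x$, and it would not split; here the bias is used a second time. Digits with $w_{j,a}>d$ do not occur in (13). A digit with $w_{j,a}=d$ can occur only in the single term $k=p^a\epsilon_j$, as $c\cdot y_{j,a}$ with $c=c_{p^a\epsilon_j}$. Suppose $c\ne0$ for some such digit. Then $\Gamma=c\,y_{j,a}+(\text{a function of the other digits})$. Under the uniform measure on $G$ all digits are independent and uniform on $\mathbb F_p$, so $\mathbb E_{g\in G}\,\omega^{\Gamma(g)}=0$. By Lemma 3 with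 $M'=0$, $K^0=G$,
$$\mathrm{bias}(f)=\Big|\sum_{g\in G}\big(\Pr[z=g]-|G|^{-1}\big)\omega^{\Gamma(g)}\Big|\le|G|\,\varepsilon_0p^{-eC2^M}\le\varepsilon_0<\delta,$$
a contradiction.

The bias, and not only the $U^d$ norm, is needed here. For $e_4$ over $\mathbb F_2$ we have $e_4=\binom{\tilde z}4$ with $\tilde z=\sum|x_i|$, a single digit of weight $4=d$, and its $U^4$ norm stays bounded below (Section 3). But $\mathbb E\,e(j\tilde z/8)=\big(\frac{1+e(j/8)}2\big)^n\to0$ for $j\not\equiv0\pmod 8$, so $\tilde z\bmod8$ equidistributes and $\mathrm{bias}(e_4)\to0$.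

**Step 5: split the monomials.** By Step 4 only digits of weight $\le d-1$ occur in (13). Expand the $\binom y\kappa$ and substitute $g=z(x)$: $f$ is a linear combination of monomials in these digits, each of total weight $\le d$. Monomials with at most one factor are constants or multiples of digits, of degree $\le d-1$; their sum is $R$. In a monomial with at least two factors, counted with multiplicity, a factor $y_{j,a}$ of least weight has $w_{j,a}\le d/2$, and the product of the remaining factors has degree $\le d-w_{j,a}$ in $x$. Choose such a factor in each of these monomials and group them according to the chosen factor: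
$$f=R+\sum y_{j,a}H_{j,a},\qquad\deg y_{j,a}\le w_{j,a},\quad\deg H_{j,a}\le d-w_{j,a},\quad1\le w_{j,a}\le d/2.$$
There are at most $\sum_j(h_j+1)\le(d-1)C$ summands, since $h_j+1\le d_j\le d-1$. Pad with zero products to reach a fixed $N=N(p,d,\delta)$. $\blacksquare$

As noted after Theorem 1, this answers the question of Section 2 for every prime field and every $d$, including $d\ge q$, with $\deg\Gamma\le2$ for $d\ge2$, and Section 2 showed that $2$ cannot be lowered.

## 12. Bias up to lower degree: proof of Theorem 2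

**(i)$_\delta\Rightarrow$(iii)$_{N(p,d,\delta)}$.** Apply Theorem 1 to $f-P$, which has degree $d$, and absorb $P$ into $R$.

**(iii)$_N\Rightarrow$(ii)$_{2N+1}$.** Since $1\le a_i\le d/2$ and $d\ge2$, $\deg G_i\le d-1$ and $\deg H_i\le d-1$; the $2N+1$ polynomials are $R,G_1,H_1,\dots,G_N,H_N$.

**(ii)$_C\Rightarrow$(i)$_{p^{-C/2}}$.** The aim is to find $P$ among the linear combinations of the $P_i$. Expand $\omega^{\Gamma(u)}=\sum_{a\in\mathbb F^C}\gamma_a\omega^{a\cdot u}$ for $u\in\mathbb F^C$. By Parseval $\sum|\gamma_a|^2=1$, so $\sum|\gamma_a|\le p^{C/2}$ by Cauchy–Schwarz. Then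
$$1=\mathbb E_x\,\omega^{f(x)}\,\overline{\omega^{\Gamma(P_1(x),\dots,P_C(x))}}=\sum_a\overline{\gamma_a}\,\mathbb E_x\,\omega^{f(x)-\sum_ia_iP_i(x)}\le p^{C/2}\max_a\mathrm{bias}\Big(f-\sum_ia_iP_i\Big).$$
So for some $a$ the polynomial $P=\sum_ia_iP_i$, of degree $\le d-1$, satisfies $\mathrm{bias}(f-P)\ge p^{-C/2}$. $\blacksquare$
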